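# Strongly convex extension from small subsets: true on the line, false in the plane

## 1. The guess: a gradient bound proportional to $M$

Values of a function are prescribed on a compact set $E\subset\mathbb R^n$. We are told that any few of these values can be fitted by a convex function whose curvature lies between $\eta$ and $M$. Can all of them be fitted at once by a convex function whose curvature is at most a constant times $M$?

The answer one would first guess is yes. The local fits never bend by more than $M$, so one expects a global fit with bound $CM$; the lower bound $\eta$ looks like a harmless extra. Let us make this precise and then test it.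

**Definitions.** For $G:\mathbb R^n\to\mathbb R^d$ put $\operatorname{Lip}(G)=\sup_{x\ne y}\frac{|G(x)-G(y)|}{|x-y|}$. Let $C^{1,1}_c(\mathbb R^n)$ be the space of convex, differentiable $F:\mathbb R^n\to\mathbb R$ with Lipschitz continuous gradient. For $\eta\ge0$, a function $F$ is *$\eta$-strongly convex* if $F(x)-\frac\eta2|x|^2$ is convex.

For example, $F(x)=\frac M2|x|^2$ has $\operatorname{Lip}(\nabla F)=M$ and is $\eta$-strongly convex exactly for $\eta\le M$. The function $|x|$ on $\mathbb R$ is convex but not in $C^{1,1}_c(\mathbb R)$. The function equal to $\frac12x^2$ for $|x|\le1$ and $|x|-\frac12$ for $|x|\ge1$ is in $C^{1,1}_c(\mathbb R)$, with $\operatorname{Lip}(F')=1$, but it is $\eta$-strongly convex only for $\eta=0$.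

The starting point is a result from Marjorie K. Drake, "Finiteness Principles for Smooth Convex Functions", arXiv:2402.16232 (2024).

**Theorem A.** There exist $k^\#\in\mathbb N$ and $C_1>0$, depending only on $n$, such that the following holds. Let $E\subset\mathbb R^n$ be compact, $M>\eta>0$ and $f:E\to\mathbb R$. Suppose that for all $S\subset E$ with $\#S\le k^\#$ there is an $\eta$-strongly convex $F^S\in C^{1,1}_c(\mathbb R^n)$ with $F^S|_S=f|_S$ and $\operatorname{Lip}(\nabla F^S)\le M$. Then for any $p,q\in(1,\infty)$ with $\frac1p+\frac1q=1$ there is an $\eta/p^2$-strongly convex $F\in C^{1,1}_c(\mathbb R^n)$ with $F|_E=f|_E$ and $\operatorname{Lip}(\nabla F)\le C_1q^2M^2/\eta$.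

The guess is stated in that paper as a conjecture: under these hypotheses there should be a strongly convex extension with $\operatorname{Lip}(\nabla F)\le CM$, where $C$ depends on $n,p,q$ but not on $\eta$ or $M$. The wording does not fix the modulus of strong convexity; we take $\eta/p^2$ from Theorem A.

**Conjecture (the form used here).** There is $k^\#\in\mathbb N$ depending only on $n$, and for every $p,q\in(1,\infty)$ with $\frac1p+\frac1q=1$ a constant $C=C(n,p,q)>0$, such that for all compact $E\subset\mathbb R^n$, all $f:E\to\mathbb R$ and all $0<\eta<M$: if for all $S\subset E$ with $\#S\le k^\#$ there is an $\eta$-strongly convex $F^S\in C^{1,1}_c(\mathbb R^n)$ with $F^S|_S=f|_S$ and $\operatorname{Lip}(\nabla F^S)\le M$, then there is an $\eta/p^2$-strongly convex $F\in C^{1,1}_c(\mathbb R^n)$ with $F|_E=f|_E$ and $\operatorname{Lip}(\nabla F)\le CM$.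

Now the tests.

*Few points.* If $\#E\le k^\#$, take $F=F^E$. The guess holds with $C=1$.

*$\eta$ comparable to $M$.* If $\eta\ge\varepsilon M$, Theorem A gives $\operatorname{Lip}(\nabla F)\le (C_1q^2/\varepsilon)M$. So only $\eta\ll M$ can cause trouble.

*The line, without $\eta$.* For $n=1$ the parameter $\eta$ can be removed. Let $0\le\eta<M$ and $G=F-\frac\eta2x^2$. For $x>y$ we have $G'(x)-G'(y)=F'(x)-F'(y)-\eta(x-y)$. So $F$ is $\eta$-strongly convex with $\operatorname{Lip}(F')\le M$ if and only if $G$ is convex with $\operatorname{Lip}(G')\le M-\eta$. After subtracting $\frac\eta2x^2$ from $f$ and dividing by $M-\eta$, the question on the line becomes: if few-point subsets have convex extensions with $1$-Lipschitz derivative, does all of $f$ have a convex extension with $C$-Lipschitz derivative? Call this the normalized problem.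

*Three points on the line.* Let $x_1<x_2<x_3$, $d_i=x_{i+1}-x_i$, and let $s_1,s_2$ be the chord slopes of $f$, $\kappa=s_2-s_1$. If $F$ is a convex extension with $\operatorname{Lip}(F')\le L$, then $s_1,s_2$ are the averages of $F'$ over the two intervals, so
$$F'(x_2)-s_1\le\tfrac12Ld_1,\qquad s_2-F'(x_2)\le\tfrac12Ld_2,$$
and therefore $0\le\kappa\le L\frac{d_1+d_2}2$. Conversely the parabola through the three points has second derivative $2\kappa/(d_1+d_2)$. So a triple has a convex extension with $1$-Lipschitz derivative exactly when $0\le\kappa\le\frac{d_1+d_2}2$.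

*Triples do not suffice.* Let $0<\delta\le 1$, $E=\{-1,0,1,1+\delta\}$, $f=0$ at the first three points and $f(1+\delta)=\frac{\delta(1+\delta)}2$. The four triples, with their values of $\kappa$ and of $\frac{d_1+d_2}2$, are: $(-1,0,1)$ with $0\le1$; $(0,1,1+\delta)$ with $\frac{1+\delta}2\le\frac{1+\delta}2$; $(-1,1,1+\delta)$ with $\frac{1+\delta}2\le\frac{2+\delta}2$; $(-1,0,1+\delta)$ with $\frac\delta2\le\frac{2+\delta}2$. All pass. But a convex differentiable $F$ vanishing at $-1,0,1$ vanishes on $[-1,1]$, so $F'(1)=0$. The average of $F'$ over $[1,1+\delta]$ is $\frac{1+\delta}2$ and is at most $\frac12L\delta$, so $L\ge\frac{1+\delta}\delta$, which is unbounded as $\delta\to0$. In the normalized problem $k=3$ fails, and the mechanism deserves attention: three points in a flat position *pin the gradient*, and the pinned gradient is felt by a neighbor. With more points per test, the line behaves as guessed.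

**Theorem 3 ($n=1$).** Let $E\subset\mathbb R$ be compact, $0\le\eta<M$, $f:E\to\mathbb R$. Suppose every $S\subset E$ with $\#S\le5$ admits an $\eta$-strongly convex $F^S\in C^{1,1}_c(\mathbb R)$ with $F^S|_S=f|_S$ and $\operatorname{Lip}((F^S)')\le M$. Then there is an $\eta$-strongly convex $F\in C^{1,1}_c(\mathbb R)$ with $F|_E=f$ and $\operatorname{Lip}(F')\le8(M-\eta)+\eta\le8M$.

Since $\eta$-strongly convex functions are $\eta/p^2$-strongly convex, the conjecture is true for $n=1$, with $k^\#=5$ and $C=8$. In all other dimensions the guess is wrong.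

**Theorem 1.** Let $n\ge2$, $k\in\mathbb N$ and $0<\eta\le M/2$. There are a finite set $E\subset\mathbb R^n$ and $f:E\to\mathbb R$ such that

* for every $S\subset E$ with $\#S\le k$ there is an $\eta$-strongly convex $F^S\in C^{1,1}_c(\mathbb R^n)$ with $F^S|_S=f|_S$ and $\operatorname{Lip}(\nabla F^S)\le M$;
* every $F\in C^{1,1}_c(\mathbb R^n)$ with $F|_E=f$ satisfies $\operatorname{Lip}(\nabla F)\ge\frac1{400}M(M/\eta)^{1/2}$.

*Why this disproves the conjecture for every $n\ge2$.* Suppose it held for some $n\ge2$ with some $k^\#$ and, for some pair $p,q$, with constant $C$. Apply Theorem 1 with $k=k^\#$, $M=1$. An $\eta/p^2$-strongly convex function is convex, so $\frac1{400}\eta^{-1/2}\le C$ for all $\eta\in(0,\frac12]$, which is absurd. The argument covers every candidate $k^\#$ and every $p,q$, and shows that the conclusion fails even if $F$ is only asked to be convex. Hence the conjecture holds if and only if $n=1$.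

**Theorem 2.** Let $n\ge2$ and $\alpha_n=1-2^{1-n}$. In Theorem 1 the lower bound can be replaced by $\operatorname{Lip}(\nabla F)\ge c_{n,k}M(M/\eta)^{\alpha_n}$, where $c_{n,k}>0$ depends only on $n,k$. Since $\alpha_n\to1$, the exponent $1$ of $M/\eta$ in Theorem A ($M^2/\eta=M\cdot M/\eta$) cannot be replaced, for all $n$ simultaneously, by an exponent $\beta<1$ independent of $n$.

The last sentence follows from the first: if a bound $C\,M(M/\eta)^\beta$ held in every dimension, each with its own $k^\#$ and $C$, choose $n$ with $\alpha_n>\beta$, put $k=k^\#$ and $M=1$, and let $\eta\to0$. The optimal exponent of $M/\eta$ for $n\ge2$ is not determined here; Theorem 2 and Theorem A place it in $[1-2^{1-n},1]$.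

## 2. Choosing gradients instead of functions

Two lemmas turn the extension problem into a problem about choosing a gradient at each point. The first is Thm. 2.1.5 in Nesterov, *Introductory Lectures on Convex Optimization*.

**Lemma 1.** Let $F$ be convex and differentiable and $L>0$. If $\operatorname{Lip}(\nabla F)\le L$, then for all $x,y$
$$F(y)\le F(x)+\langle\nabla F(x),y-x\rangle+\tfrac L2|y-x|^2. \tag{1}$$
If (1) holds for all $x,y$, then for all $x,y$
$$|\nabla F(x)-\nabla F(y)|^2\le2L\big(F(x)-F(y)-\langle\nabla F(y),x-y\rangle\big), \tag{2}$$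
and $\operatorname{Lip}(\nabla F)\le L$.

*Proof.* The first claim is integration: $F(y)-F(x)-\langle\nabla F(x),y-x\rangle=\int_0^1\langle\nabla F(x+t(y-x))-\nabla F(x),y-x\rangle\,dt\le\int_0^1Lt|y-x|^2dt$.

Now assume (1). Fix $y$ and let $g(x)=F(x)-F(y)-\langle\nabla F(y),x-y\rangle$. By convexity $g\ge0$, and $g$ also satisfies (1), since it differs from $F$ by an affine function. Use (1) for $g$ from $x$ to $x-\frac1L\nabla g(x)$:
$$0\le g\big(x-\tfrac1L\nabla g(x)\big)\le g(x)-\tfrac1L|\nabla g(x)|^2+\tfrac1{2L}|\nabla g(x)|^2=g(x)-\tfrac1{2L}|\nabla g(x)|^2 .$$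
Since $\nabla g(x)=\nabla F(x)-\nabla F(y)$, this is (2). Adding (2) to itself with $x,y$ exchanged gives $|\nabla F(x)-\nabla F(y)|^2\le L\langle\nabla F(x)-\nabla F(y),x-y\rangle$, and Cauchy–Schwarz gives $\operatorname{Lip}(\nabla F)\le L$. $\square$

**Lemma 2.** Let $\ell_j$ ($j\in J$, $J$ finite) be affine on $\mathbb R^n$ with gradients $a_j$, let $E_j\subset\mathbb R^n$, $L>0$, and suppose
$$\ell_j(x)-\ell_i(x)\ge\tfrac1{2L}|a_i-a_j|^2\qquad(x\in E_j,\ i,j\in J). \tag{3}$$
Then there is a convex differentiable $F$ with $\operatorname{Lip}(\nabla F)\le L$, $F\ge\ell_j$ on $\mathbb R^n$ and $F=\ell_j$ on $E_j$ for all $j$.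

*Proof.* Replacing $\ell_j$ by $\ell_j/L$ divides the left side of (3) by $L$ and $|a_i-a_j|^2$ by $L^2$, so we may assume $L=1$. The maximum of the $\ell_j$ has the right values but has kinks. We raise each plane by $\frac12|a_j|^2$ and then smooth:
$$\varphi=\max_i\big(\ell_i+\tfrac12|a_i|^2\big),\qquad F(x)=\min_z\big\{\varphi(z)+\tfrac12|x-z|^2\big\}.$$
This $F$ is the Moreau envelope of $\varphi$. (For $\varphi(z)=|z|$ on $\mathbb R$ it is the third example of Section 1.) The minimum exists because $\varphi$ is continuous and bounded below by an affine function.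

*$F$ is convex, differentiable, with $\operatorname{Lip}(\nabla F)\le1$.* This is Prop. 12.30 in Bauschke–Combettes, *Convex Analysis and Monotone Operator Theory*; here is a proof. The function $(x,z)\mapsto\varphi(z)+\frac12|x-z|^2$ is jointly convex, so its partial minimum $F$ is convex. Also $F(x)-\frac12|x|^2=\min_z\{\varphi(z)+\frac12|z|^2-\langle x,z\rangle\}$ is a minimum of affine functions of $x$, hence concave. Fix $x$. There are vectors $p,q$ with
$$F(x)+\langle p,h\rangle\le F(x+h)\le F(x)+\langle q,h\rangle+\tfrac12|h|^2\qquad\text{for all }h:$$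
$p$ is a subgradient of the convex function $F$ at $x$, and $q-x$ is a supergradient of the concave function $F-\frac12|\cdot|^2$ at $x$. Then $\langle p-q,h\rangle\le\frac12|h|^2$ for all $h$, so $p=q$. Hence $F$ is differentiable at $x$ with gradient $p$, and (1) holds with $L=1$. Lemma 1 gives $\operatorname{Lip}(\nabla F)\le1$.

*$F\ge\ell_i$.* We have
$$\ell_i(z)+\tfrac12|a_i|^2+\tfrac12|x-z|^2=\ell_i(x)-\langle a_i,x-z\rangle+\tfrac12|a_i|^2+\tfrac12|x-z|^2=\ell_i(x)+\tfrac12|x-z-a_i|^2\ge\ell_i(x),$$
and $\varphi(z)\ge\ell_i(z)+\frac12|a_i|^2$.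

*$F\le\ell_j$ on $E_j$.* For $x\in E_j$ take $z=x-a_j$. By (3),
$$\varphi(z)=\max_i\big[\ell_i(x)-\langle a_i,a_j\rangle+\tfrac12|a_i|^2\big]=\max_i\big[\ell_i(x)+\tfrac12|a_i-a_j|^2\big]-\tfrac12|a_j|^2\le\ell_j(x)-\tfrac12|a_j|^2,$$
so $F(x)\le\varphi(z)+\frac12|a_j|^2\le\ell_j(x)$. $\square$

Together the lemmas say: a function $f$ on a finite set $E$ has a convex extension with $\operatorname{Lip}(\nabla F)\le L$ if and only if one can choose vectors $g_x$, $x\in E$, with
$$f(x)-f(y)-\langle g_y,x-y\rangle\ge\tfrac1{2L}|g_x-g_y|^2\qquad(x,y\in E). \tag{4}$$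
Necessity is (2) with $g_x=\nabla F(x)$. Sufficiency is Lemma 2 with $E_x=\{x\}$ and $\ell_x(z)=f(x)+\langle g_x,z-x\rangle$. So the values are given and the gradients must be chosen. We call the left side of (4) the *room* from $y$ to $x$: it bounds how far the gradient may move between the two points.

## 3. Five points suffice on the line

Here we prove Theorem 3. By the reduction of Section 1 (subtract $\frac\eta2x^2$, divide by $M-\eta$; at the end multiply by $M-\eta$ and add $\frac\eta2x^2$) it suffices to prove: *if every $S\subset E$ with $\#S\le5$ has a convex extension with $1$-Lipschitz derivative, then $f$ has a convex extension with $8$-Lipschitz derivative.*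

First let $E=\{x_1<\dots<x_P\}$ be finite. If $P\le5$, take $F=F^E$; so let $P\ge6$. Put
$$d_i=x_{i+1}-x_i,\quad s_i=\frac{f(x_{i+1})-f(x_i)}{d_i}\ (1\le i\le P-1),\quad\kappa_i=s_i-s_{i-1}\ (2\le i\le P-1),\quad\kappa_1=\kappa_P=+\infty .$$
Testing three consecutive points gives $\kappa_i\ge0$. A derivative $g_i$ at $x_i$ must lie in $[s_{i-1},s_i]$, so we must split the jump $\kappa_i$ into the part $v_{i-1}=g_i-s_{i-1}$ charged to the interval on the left and the part $u_i=s_i-g_i$ charged to the interval on the right. On $[x_i,x_{i+1}]$, condition (4) with constant $L$ then reads $\min(u_i,v_i)\,d_i\ge\frac1{2L}(u_i+v_i)^2$.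

**Step 1. Capacities of an interval.** The purpose is to guess, from nearby data, how large $u_i$ and $v_i$ may be. For $1\le i\le P-1$ put
$$U_i=\min\{\kappa_i,\,d_i,\,\sqrt{d_i\kappa_{i+1}}\},\qquad V_i=\min\{\kappa_{i+1},\,d_i,\,\sqrt{d_i\kappa_i}\}.$$
Both are finite because of the term $d_i$. We claim
$$U_i^2+V_i^2\le2d_i\min(U_i,V_i). \tag{5}$$
First, $V_i^2\le d_iU_i$. If $U_i=\kappa_i$, use $V_i^2\le d_i\kappa_i$. If $U_i=d_i$, use $V_i\le d_i$. If $U_i=\sqrt{d_i\kappa_{i+1}}\le d_i$, then $\kappa_{i+1}\le d_i$ and $V_i^2\le\kappa_{i+1}^2\le d_i^{3/2}\kappa_{i+1}^{1/2}=d_iU_i$. By symmetry $U_i^2\le d_iV_i$. Since $U_i,V_i\le d_i$, also $U_i^2\le d_iU_i$ and $V_i^2\le d_iV_i$. Adding in the two possible ways gives (5).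

**Step 2. The capacities are large enough.** This is where the five-point tests enter. We show
$$\kappa_i\le\sqrt2\,(U_i+V_{i-1})\qquad(2\le i\le P-1). \tag{6}$$
Let $\Phi$ be the extension given for $S=\{x_{i-2},\dots,x_{i+2}\}\cap E$ (points with index outside $1,\dots,P$ omitted), and $g=\Phi'$. Put $u=s_i-g(x_i)\ge0$ and $v=g(x_{i+1})-s_i\ge0$. Inequality (2) with $L=1$ at the pair $x_i,x_{i+1}$ gives $ud_i\ge\frac12(u+v)^2$ and $vd_i\ge\frac12(u+v)^2$. Adding, $u+v\le d_i$. The second inequality gives $u^2\le2d_iv$. If $i+1\le P-1$, then $x_{i+2}\in S$, so $g(x_{i+1})\le s_{i+1}$ and $v\le\kappa_{i+1}$; if $i+1=P$, then $\kappa_{i+1}=\infty$ and nothing is needed. Finally $g(x_i)\ge s_{i-1}$ gives $u\le\kappa_i$. So $u\le\kappa_i$, $u\le d_i$ and $u\le\sqrt{2d_i\kappa_{i+1}}$, that is, $u\le\sqrt2\,U_i$.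

On the other side put $v'=g(x_i)-s_{i-1}\ge0$ and $u'=s_{i-1}-g(x_{i-1})\ge0$. In the same way $v'\le\kappa_i$, $v'\le d_{i-1}$, $v'^2\le2d_{i-1}u'$, and $u'\le\kappa_{i-1}$, where for $i-1\ge2$ the point $x_{i-2}\in S$ is used and for $i-1=1$ we have $\kappa_1=\infty$. So $v'\le\sqrt2\,V_{i-1}$. Since $u+v'=\kappa_i$, (6) follows.

**Step 3. Splitting the jumps.** We choose the derivatives by dividing each $\kappa_i$ in proportion to the capacities. For $2\le i\le P-1$: if $\kappa_i=0$, put $u_i=v_{i-1}=0$ (then $U_i=V_{i-1}=0$ as well). Otherwise put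
$$u_i=\frac{\kappa_iU_i}{U_i+V_{i-1}},\qquad v_{i-1}=\frac{\kappa_iV_{i-1}}{U_i+V_{i-1}},$$
where the denominator is positive by (6). Put $u_1=U_1$, $v_{P-1}=V_{P-1}$. Since $U_i,V_{i-1}\le\kappa_i$, we have $\frac12(U_i+V_{i-1})\le\kappa_i\le\sqrt2(U_i+V_{i-1})$, hence
$$\tfrac12U_i\le u_i\le\sqrt2\,U_i,\qquad\tfrac12V_i\le v_i\le\sqrt2\,V_i\qquad(1\le i\le P-1). \tag{7}$$
Define $g_i=s_i-u_i$ for $i\le P-1$ and $g_P=s_{P-1}+v_{P-1}$. Then $g_{i+1}=s_i+v_i$ for all $1\le i\le P-1$: for $i=P-1$ this is the definition, and otherwise $g_{i+1}=s_i+\kappa_{i+1}-u_{i+1}=s_i+v_i$. By (7) and (5),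
$$(u_i+v_i)^2\le2u_i^2+2v_i^2\le4(U_i^2+V_i^2)\le8d_i\min(U_i,V_i)\le16\,d_i\min(u_i,v_i). \tag{8}$$

**Step 4. Gluing.** We now build $F$ interval by interval. Let $\ell_i(x)=f(x_i)+g_i(x-x_i)$. Then
$$\ell_{i+1}(x_{i+1})-\ell_i(x_{i+1})=(s_i-g_i)d_i=u_id_i,\qquad\ell_i(x_i)-\ell_{i+1}(x_i)=(g_{i+1}-s_i)d_i=v_id_i,$$
and by (8) both are at least $\frac1{16}(u_i+v_i)^2=\frac1{2\cdot8}(g_{i+1}-g_i)^2$. Lemma 2 with $L=8$, $E_i=\{x_i\}$, $E_{i+1}=\{x_{i+1}\}$ gives a convex $H_i$ with $8$-Lipschitz derivative, $H_i\ge\ell_i,\ell_{i+1}$, with equality at $x_i$, respectively $x_{i+1}$. Since $H_i-\ell_i\ge0$ vanishes at $x_i$, its derivative vanishes there; likewise at $x_{i+1}$. So $H_i$ has value $f$ and derivative $g_i$, $g_{i+1}$ at the two endpoints. Let $F=H_i$ on $[x_i,x_{i+1}]$, $F=\ell_1$ on $(-\infty,x_1]$, $F=\ell_P$ on $[x_P,\infty)$. Then $F$ is $C^1$, $F'$ is nondecreasing and $8$-Lipschitz, and $F|_E=f$.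

**Step 5. Infinite compact $E$.** A compactness argument passes from finite sets to $E$. Fix $x_*\ne y_*$ in $E$. For finite $A\subset E$ containing both, let $\mathcal F_A$ be the set of convex $F\in C^1(\mathbb R)$ with $\operatorname{Lip}(F')\le8$ and $F|_A=f|_A$. It is nonempty by Steps 1–4. It is compact in $C^1_{\mathrm{loc}}(\mathbb R)$ (uniform convergence of $F$ and $F'$ on bounded intervals, a metrizable topology): by the mean value theorem $F'$ takes the fixed value $\frac{f(y_*)-f(x_*)}{y_*-x_*}$ somewhere between $x_*$ and $y_*$, so $F'$ is bounded on each bounded interval uniformly in $F\in\mathcal F_A$, and so is $F$, because $F(x_*)=f(x_*)$. The $F'$ are equi-Lipschitz, and the defining conditions are closed, so Arzelà–Ascoli applies. Since $\mathcal F_A\cap\mathcal F_{A'}=\mathcal F_{A\cup A'}\neq\emptyset$, the finite intersection property gives $F\in\bigcap_A\mathcal F_A$, a convex extension of $f$ from $E$ with $8$-Lipschitz derivative. This proves Theorem 3. $\blacksquare$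

## 4. A flat row in the plane, and why it must be tilted

The natural next move is to repeat the argument in the plane: choose the gradient at each point from nearby data. It stops at Step 2. There the unknowns were bracketed, $u\le\kappa_i$ and $v\le\kappa_{i+1}$, because a third data point on the line gives a chord whose slope bounds the derivative. Suppose now that in some region the points of $E$ lie on a horizontal row $x_2=1$. The values on the row constrain $\partial_1F$ but give no chord in the direction $e_2$. The component $\partial_2F$ at a point of the row is tied to the rest only through (4), from neighbor to neighbor along the row. What is prescribed for $\partial_2F$ at one end must be carried along the whole chain to the other end, and a set of $k$ points cannot contain a long chain.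

This suggests a counterexample: prescribe $\partial_2F\approx0$ at the left end of a row and $\partial_2F\approx H$ at the right end. The first attempt is a flat row. With $\eta=0$, put $f=0$ on the row, $f=0$ on a vertical segment below the left end $(0,1)$, and $f=H(x_2-1)$, $H>0$, on a vertical segment above the right end $(R,1)$. This attempt fails, because seven points already see the conflict:
$$(0,0),\ (0,\tfrac12),\ (0,1),\ (\tfrac R2,1),\ (R,1),\ (R,\tfrac32),\ (R,2).$$
Suppose $F\in C^{1,1}_c(\mathbb R^2)$ fits them. On each of the three segments, $F$ is convex and agrees with an affine function at both ends and at the midpoint $c$, so it is affine on the segment. The right side of (2), with $y=c$ and $x$ an end, is then $0$, so $\nabla F$ is the same at the three points of each segment. Hence $\nabla F$ is the same at all seven points. But $\partial_2F(0,\frac12)=0$ and $\partial_2F(R,\frac32)=H$. So some sets of seven points have no extension at all, with any constant. A flat row stays flat when most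 of its points are removed, so removing points frees nothing.

What we need is a row whose links are tight when all points are present and much looser when a link is missing. So cut the row into flat unit blocks and *tilt* each a little more than the previous one: slope $sm$ on block number $s$, with short gaps of length $m$ between blocks, where $m$ is small. Inside a block the gradient is nearly pinned. Across one gap the room in (4) is of order $m^2$, so for curvature bound $L$ the gradient can move by about $\sqrt L\,m$. But if $S$ misses a whole block, then between its two neighbors the room is of order $m$, since a tilt of order $m$ acts over a length of order $1$. With $L=1$ the gradient can then jump by about $\sqrt m\gg m$. With $N$ blocks and $k\ll N$ points, most blocks are missed, so a total rise $H\approx N\sqrt m$ is affordable with $L=1$. The full set allows only about $N\sqrt L\,m$, which forces $L\gtrsim1/m$.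

Where does $\eta$ come in? Adding $\frac\eta2|x|^2$ bends each flat block slightly and lets the gradient drift by about $\sqrt{L\eta}$ there. This does no harm as long as $\sqrt\eta\le m$. Taking $m=\sqrt\eta$ gives $L\gtrsim\eta^{-1/2}$.

## 5. Drift along a flat block, across a gap, and past a missing block

**Lemma 3 (flat segments).** Let $F$ be convex, differentiable, $\operatorname{Lip}(\nabla F)\le L$ with $L>0$, and let $\eta\ge0$. Let $A$, $B=A+e$ with $e$ a coordinate unit vector, and $c=\frac{A+B}2$. Suppose that at $A,c,B$ the function $F$ equals $f_0+\frac\eta2|x|^2$, where $f_0$ is affine along $[A,B]$ with slope $\sigma$ in direction $e$. Put $\beta=\sigma+\eta\langle A,e\rangle$. Then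
$$\langle\nabla F(c),e\rangle\in\big[\beta+\tfrac\eta4,\ \beta+\tfrac{3\eta}4\big],\qquad|\nabla F(A)-\nabla F(c)|,\ |\nabla F(B)-\nabla F(c)|\le\sqrt{L\eta/2}.$$
In particular $|\nabla F(A)-\nabla F(B)|\le\sqrt{2L\eta}$.

*Proof.* The function $u(t)=F(A+te)$ is convex, and $u(t)=\text{const}+\beta t+\frac\eta2t^2$ for $t=0,\frac12,1$, because $\frac\eta2|A+te|^2=\frac\eta2|A|^2+\eta t\langle A,e\rangle+\frac\eta2t^2$. So $u'(\frac12)$ lies between the chord slopes on $[0,\frac12]$ and $[\frac12,1]$, which are $\beta+\frac\eta4$ and $\beta+\frac{3\eta}4$. Consequently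
$$u(1)-u(\tfrac12)-\tfrac12u'(\tfrac12)\le\tfrac12\big[\beta+\tfrac{3\eta}4-\beta-\tfrac\eta4\big]=\tfrac\eta4,\qquad u(0)-u(\tfrac12)+\tfrac12u'(\tfrac12)\le\tfrac12\big[-\beta-\tfrac\eta4+\beta+\tfrac{3\eta}4\big]=\tfrac\eta4 .$$
These are the expressions $F(x)-F(c)-\langle\nabla F(c),x-c\rangle$ for $x=B$ and $x=A$. By (2), $|\nabla F(x)-\nabla F(c)|^2\le2L\cdot\frac\eta4=\frac{L\eta}2$. $\square$

**The staircase $\psi$.** For $m\in(0,1]$ and integers $s\ge0$ let $a_s=s(1+m)$ and $b_s=a_s+1$. Let $\psi\in C^1([0,\infty))$ with $\psi(0)=0$, $\psi'=sm$ on $[a_s,b_s]$, and $\psi'$ affine on each gap $[b_s,a_{s+1}]$. Each gap has length $m$ and $\psi'$ grows by $m$ over it, so $\psi''=1$ there. In particular $\psi$ is convex. For instance $\psi=0$ on $[0,1]$, then $\psi(x)=\frac12(x-1)^2$ on $[1,1+m]$, then $\psi$ has slope $m$ on $[1+m,2+m]$.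

**Lemma 4 (room between blocks).** If $x\in[a_s,b_s]$, $y\in[a_{s'},b_{s'}]$ and $d=|s-s'|$, then
$$\psi(x)-\psi(y)-s'm(x-y)\ge\tfrac12m^2d^2+\tfrac12md(d-1). \tag{9}$$

*Proof.* Let $\lambda$ be the affine function that agrees with $\psi$ on $[a_{s'},b_{s'}]$. The left side of (9) is $\psi(x)-\lambda(x)$. Let $s>s'$. On $[b_{s'},\infty)$ we have $\psi'\ge s'm=\lambda'$, so $\psi-\lambda$ is nondecreasing there and $\psi(x)-\lambda(x)\ge\psi(a_s)-\lambda(a_s)=\int_{b_{s'}}^{a_s}(a_s-t)\psi''(t)\,dt$. Between $b_{s'}$ and $a_s$ there are $d$ gaps, each carrying mass $m$ of $\psi''$, spread evenly, with centers at distances $\frac m2+u(1+m)$, $u=0,\dots,d-1$, from $a_s$. The integral equals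
$$m\sum_{u=0}^{d-1}\Big(\frac m2+u(1+m)\Big)=\tfrac12m^2d+\tfrac12m(1+m)d(d-1)=\tfrac12m^2d^2+\tfrac12md(d-1).$$
If $s<s'$, then $\psi-\lambda$ is nonincreasing on $[0,a_{s'}]$, so $\psi(x)-\lambda(x)\ge\psi(b_s)-\lambda(b_s)=\int_{b_s}^{a_{s'}}(t-b_s)\psi''(t)\,dt$, which is the same sum by reflection. For $s=s'$ both sides are $0$. $\square$

The first term on the right of (9) pays for the change $dm$ of the first gradient component. The second term is the surplus. It vanishes for neighbors ($d=1$) and is of order $m$ as soon as a block is skipped ($d\ge2$).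

**Lemma 5 (gaps).** Let $0\le\eta\le m^2\le1$ and let $F$ be convex, differentiable, $\operatorname{Lip}(\nabla F)\le L$, $L>0$. Let $Z$ have $Z_1=b_s$, and put $Z'=Z+me_1$, so $Z'_1=a_{s+1}$. Suppose that at $Z$, $Z'$ and $Z'+\frac12e_1$ we have $F(x)=\psi(x_1)+r+\frac\eta2|x|^2$ with one constant $r$. Then $|\nabla F(Z)-\nabla F(Z')|\le\sqrt{5L/2}\;m$.

*Proof.* We bound the right side of (2). Write $a=a_{s+1}$. By convexity
$$\partial_1F(Z')\le\frac{F(Z'+\frac12e_1)-F(Z')}{1/2}=(s+1)m+\eta\big(a+\tfrac14\big).$$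
Over the gap $\psi'$ has average $sm+\frac m2$, and $\frac\eta2(a^2-(a-m)^2)=m\eta(a-\frac m2)$, so
$$F(Z')-F(Z)=m\big[sm+\tfrac m2+\eta(a-\tfrac m2)\big].$$
Since $Z-Z'=-me_1$,
$$F(Z)-F(Z')-\langle\nabla F(Z'),Z-Z'\rangle=F(Z)-F(Z')+m\,\partial_1F(Z')\le m\big[\tfrac m2+\eta(\tfrac14+\tfrac m2)\big]\le\tfrac12m^2+\tfrac34\eta m\le\tfrac54m^2,$$
using $m\le1$ and $\eta\le m^2$. By (2) the squared gradient difference is at most $2L\cdot\frac54m^2$. $\square$

## 6. The tilted row: a loss of $(M/\eta)^{1/2}$

We prove Theorem 1. Assume $k\ge1$, as we may.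

**Step 1. The set and the function.** Let $m\in(0,1]$, $0\le\eta\le m^2$,
$$N=2(k+1),\qquad H=\tfrac12N\sqrt m,\qquad\psi_2(t)=\begin{cases}0&t\le1\\H(t-1)&t\ge1\end{cases},\qquad f_0(x)=\psi(x_1)+\psi_2(x_2).$$
The blocks are
$$B_0=\{b_0\}\times[0,1],\quad B_s=[a_s,b_s]\times\{1\}\ (1\le s\le N-1),\quad B_N=\big([a_N,b_N]\times\{1\}\big)\cup\big(\{b_N\}\times[1,2]\big).$$
They consist of $N+2$ unit segments. Let $E$ be the set of endpoints and midpoints of these segments, and $f=f_0+\frac\eta2|x|^2$ on $E$. The vertical segment of $B_0$ makes $\partial_2F$ small at the start, that of $B_N$ makes it at least $H$ at the end, and the tilted row lies between. Recall that $p\in\partial\psi_2(t)$ means $\psi_2(t')\ge\psi_2(t)+p(t'-t)$ for all $t'$. On the row $x_2=1$ we have $\partial\psi_2(1)=[0,H]$, so $f_0$ itself does not decide the vertical slope there.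

**Step 2. Small subsets have extensions with $\operatorname{Lip}\le1+\eta$.** Let $\emptyset\ne S\subset E$ with $\#S\le k$. (For $S=\emptyset$ take $\frac\eta2|x|^2$.) We assign to each block met by $S$ a plane, letting the vertical slope rise only where blocks are skipped. Let $T=\{s:S\cap B_s\ne\emptyset\}$ and write
$$T\cup\{0,N\}=\{0=j_0<j_1<\dots<j_r=N\},\qquad r\le k+1,\qquad N-r\ge k+1=\tfrac N2 .$$
Put $\theta=H/(N-r)\le2H/N=\sqrt m$, and
$$h_{j_0}=0,\qquad h_{j_{t+1}}=h_{j_t}+\theta\,(j_{t+1}-j_t-1).$$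
Here $j_{t+1}-j_t-1$ is the number of skipped blocks. Then $h$ is nondecreasing, $h_0=0$ and $h_N=\theta(N-r)=H$. For example, if $k=2$, $N=6$ and $S$ meets exactly the blocks $2$ and $3$, then $r=3$, $\theta=H/3$ and $h_0=0$, $h_2=h_3=\theta$, $h_6=3\theta=H$. For $s\ne s'$ in $T$ and $d=|s-s'|$, at least one step separates $s$ from $s'$, so
$$(h_s-h_{s'})^2\le\theta^2(d-1)^2\le m\,d(d-1). \tag{10}$$

For $s\in T$ let $G_s=(sm,h_s)$ and let $\ell_s$ be the affine function with gradient $G_s$ and $\ell_s=f_0$ on $B_s$. It exists because $f_0$ is affine on each segment of $B_s$ with the slope prescribed by $G_s$: on horizontal segments the slope is $sm$, on the vertical segment of $B_0$ it is $0=h_0$, and on that of $B_N$ it is $H=h_N$. Moreover $h_s\in\partial\psi_2(y_2)$ for every $y\in B_s$: for $s=0$ we have $h_0=0$ and $y_2\in[0,1]$, for $s=N$ we have $h_N=H$ and $y_2\in[1,2]$ (or the horizontal part, with $y_2=1$), and otherwise $y_2=1$ and $h_s\in[0,H]$.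

Take $s\ne s'$ in $T$, $x\in B_s$ and any $y\in B_{s'}$. Since $\ell_s(x)=f_0(x)$ and $\ell_{s'}(x)=f_0(y)+\langle G_{s'},x-y\rangle$,
$$\ell_s(x)-\ell_{s'}(x)=\big[\psi(x_1)-\psi(y_1)-s'm(x_1-y_1)\big]+\big[\psi_2(x_2)-\psi_2(y_2)-h_{s'}(x_2-y_2)\big].$$
The second bracket is $\ge0$ because $h_{s'}\in\partial\psi_2(y_2)$. The first is bounded by Lemma 4, since $x_1\in[a_s,b_s]$ and $y_1\in[a_{s'},b_{s'}]$. With (10),
$$\ell_s(x)-\ell_{s'}(x)\ge\tfrac12m^2d^2+\tfrac12md(d-1)\ge\tfrac12m^2d^2+\tfrac12(h_s-h_{s'})^2=\tfrac12|G_s-G_{s'}|^2 .$$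
This is (3) with $L=1$ (the case $s=s'$ is trivial). Lemma 2 with $J=T$, $E_s=B_s$ gives a convex $\tilde F^S$ with $\operatorname{Lip}(\nabla\tilde F^S)\le1$ and $\tilde F^S=f_0$ on $S$. Then $F^S=\tilde F^S+\frac\eta2|x|^2$ is $\eta$-strongly convex, $F^S|_S=f|_S$ and $\operatorname{Lip}(\nabla F^S)\le1+\eta$.

**Step 3. Every convex extension from all of $E$ has $\operatorname{Lip}(\nabla F)\ge\frac1{100m}$.** We follow the gradient along the whole row. Let $F$ be convex and differentiable, $F|_E=f$, $\operatorname{Lip}(\nabla F)\le L$ with $L>0$. Let $c_0,c_1$ be the midpoints of $B_0$ and of $\{b_N\}\times[1,2]$. By Lemma 3 with $e=e_2$, applied with $\sigma=0$, $A_2=0$ and then with $\sigma=H$, $A_2=1$,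
$$\partial_2F(c_0)\le\tfrac34\eta,\qquad\partial_2F(c_1)\ge H+\eta+\tfrac14\eta,\qquad\text{so}\quad|\nabla F(c_1)-\nabla F(c_0)|\ge H .$$
Now walk from $c_0$ up to $(b_0,1)$, across the gap to $(a_1,1)$, along $B_1$ to $(b_1,1)$, across the gap to $(a_2,1)$, and so on, along the horizontal part of $B_N$ to $(b_N,1)$, and up to $c_1$. The walk has $N$ full unit segments, two half segments and $N$ gaps. By Lemma 3 a full segment costs at most $\sqrt{2L\eta}$ in $|\nabla F|$, and each half segment at most $\sqrt{L\eta/2}$, so the two halves together cost at most $\sqrt{2L\eta}$. Lemma 5 applies to every gap with $r=0$, since the points $(b_s,1)$, $(a_{s+1},1)$ and $(a_{s+1}+\frac12,1)$ are in $E$ for $0\le s\le N-1$. With $\sqrt\eta\le m$ and $N+1\le2N$,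
$$\tfrac12N\sqrt m=H\le(N+1)\sqrt{2L\eta}+N\sqrt{5L/2}\;m\le N\sqrt L\,m\,\big(2\sqrt2+\sqrt{5/2}\big)\le5N\sqrt L\,m .$$
So $\sqrt L\ge\frac1{10\sqrt m}$, that is, $L\ge\frac1{100m}$.

**Step 4. Scaling to given $\eta,M$, and higher dimensions.** It remains to match the constants in the statement. Given $0<\eta\le M/2$, put $\eta_0=\frac\eta{M-\eta}\in(0,1]$, and use Steps 1–3 with $\eta_0$ in place of $\eta$ and $m=\sqrt{\eta_0}$. Multiply $f$ by $M-\eta$. The moduli of the $F^S$ become $(M-\eta)\eta_0=\eta$ and their Lipschitz bounds become $(M-\eta)(1+\eta_0)=M$. Every convex extension satisfies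
$$\operatorname{Lip}(\nabla F)\ge\tfrac1{100}(M-\eta)\Big(\frac{M-\eta}\eta\Big)^{1/2}\ge\tfrac1{100}\cdot\frac M2\Big(\frac M{2\eta}\Big)^{1/2}\ge\tfrac1{400}M\Big(\frac M\eta\Big)^{1/2}.$$
For $n\ge3$ use $E\times\{0\}\subset\mathbb R^n$ with the same values. The functions $F^S(x_1,x_2)+\frac\eta2\sum_{i\ge3}x_i^2$ are $\eta$-strongly convex and have gradient Lipschitz constant at most $\max(M,\eta)=M$. The restriction of an extension $F$ to $\mathbb R^2\times\{0\}$ is convex, and restricting does not increase $\operatorname{Lip}(\nabla F)$, so the lower bound persists. This proves Theorem 1. $\blacksquare$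

**Remark.** Steps 1–3 allow $\eta=0$. Then all $F^S$ have $\operatorname{Lip}(\nabla F^S)\le1$, while every extension from $E$ has $\operatorname{Lip}(\nabla F)\ge\frac1{100m}$, and $m\to0$ is allowed. So for every $n\ge2$ and every finiteness number $k$, the finiteness principle for $C^{1,1}_c(\mathbb R^n)$ with a constant uniform in $E,f$ fails (for $n\ge3$ use $E\times\{0\}$ again).

## 7. An odometer of staircases: a loss of $(M/\eta)^{1-2^{1-n}}$

Can we get more by making $H$ larger in the plane? With the planes $\ell_s$ of Section 6 we cannot get beyond a constant factor. If $0,N\in T$, take $x=(a_N,1)\in B_N$ and $y=(b_0,1)\in B_0$. At these points the first bracket equals the right side of (9) with $d=N$ and the second bracket is $0$. So (3) with $L=1$ requires $H^2\le mN(N-1)$, hence $H\le N\sqrt m$. The surplus comes only from the slope steps $m$ of $\psi$, and it pays for slopes of size $\sqrt m$ and no more.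

The way past this is to use the new slopes as the next source of surplus. Suppose $x_2$ also runs through a long staircase with slope steps $\mu_2\sim\sqrt m$. Where steps of this staircase are skipped, the surplus is of order $\mu_2$, which pays for slopes of size $\mu_3\sim\sqrt{\mu_2}=m^{1/4}$ in a third direction, and so on: $\mu_n\sim m^{2^{1-n}}$. The cost on the full set is still $\sqrt L\,m$ per $x_1$-gap, only with more gaps, and their number depends on $n$ and $k$ alone. So $\sqrt L\,m\gtrsim m^{2^{1-n}}$. To arrange this, let the coordinates turn like an odometer: $x_1$ advances at every block, $x_2$ at every $N$-th block, $x_3$ at every $N^2$-th block, and so on.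

We prove Theorem 2. Assume $k\ge1$, as we may.

**Step 1. The blocks.** Here we define the odometer path, and $E$ and $f$. Fix $n\ge2$, $k\ge1$, $N=4(k+1)$, $m\in(0,1]$, $0\le\eta\le m^2$. Put
$$\mu_1=m,\qquad\mu_j=\tfrac N5\mu_{j-1}^{1/2}\quad(2\le j\le n),\qquad\text{so}\quad\mu_n=(N/5)^{2-2^{2-n}}m^{2^{1-n}},$$
because $1+\frac12+\dots+2^{-(n-2)}=2-2^{2-n}$. Let $\psi_1=\psi$, and for $j\ge2$ let $\psi_j(t)=\mu_j\int_0^t\lfloor r\rfloor\,dr$, a convex function with slope $i\mu_j$ on $[i,i+1]$. Let $f_0(x)=\sum_{j=1}^n\psi_j(x_j)$ (all points below have $x_1\ge0$).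

For $s=0,1,\dots,N^{n-1}$ set $\tau_j=\tau_j(s)=s/N^{j-1}$, so $\tau_1=s$, and
$$A_s=\big(a_s,\lceil\tau_2\rceil,\dots,\lceil\tau_n\rceil\big),\qquad Z_s=\big(b_s,\lfloor\tau_2\rfloor+1,\dots,\lfloor\tau_n\rfloor+1\big).$$
For $j\ge2$ the $j$-th coordinates of $A_s$ and $Z_s$ differ by $1$ if $N^{j-1}\mid s$ and agree otherwise. Let $B_s$ be the polygonal path from $A_s$ to $Z_s$ that increases $x_1$ from $a_s$ to $b_s$, then $x_2$, then $x_3$, and so on, moving exactly those $x_j$ with $N^{j-1}\mid s$, each along a unit segment. For example, with $n=3$, $N=8$: $B_0$ runs from $(0,0,0)$ to $(1,1,1)$ along three segments; $B_1$ is one segment from $(a_1,1,1)$ to $(b_1,1,1)$; $B_8$ runs from $(a_8,1,1)$ to $(b_8,2,1)$ along two segments; $B_{64}$ runs from $(a_{64},8,1)$ to $(b_{64},9,2)$ along three.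

Since $\lfloor s/Q\rfloor+1=\lceil(s+1)/Q\rceil$ for positive integers $Q$, we have $Z_s+me_1=A_{s+1}$: consecutive blocks are separated by exactly one gap in direction $e_1$. On $B_s$,
$$x_1\in[a_s,b_s],\qquad\lceil\tau_j\rceil\le x_j\le\lfloor\tau_j\rfloor+1\quad(j\ge2). \tag{11}$$
Let $E$ be the set of endpoints and midpoints of all these unit segments, and $f=f_0+\frac\eta2|x|^2$ on $E$.

**Step 2. Slopes for a small subset.** We choose a gradient for each block that a small set $S$ meets. Let $\emptyset\ne S\subset E$, $\#S\le k$, $T=\{s:S\cap B_s\ne\emptyset\}$. Put $\gamma_1(s)=sm$. For $2\le j\le n$ we define $\gamma_j$ on $T\cup\{iN^{j-1}:0\le i\le N^{n-j}\}$. First set $\gamma_j(iN^{j-1})=i\mu_j$. Within the period from $iN^{j-1}$ to $(i+1)N^{j-1}$, in which $\tau_{j-1}$ runs from $iN$ to $(i+1)N$, let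
$$iN=t_0<t_1<\dots<t_r=(i+1)N$$
be the values of $\tau_{j-1}$ at the points of $T$ in this period and at its two endpoints. So $r\le k+1$. Let $\Sigma$ be the sum of those steps $t_a-t_{a-1}$ that are $\ge2$. The other steps are less than $2$ and there are at most $k+1$ of them, so $\Sigma\ge N-2(k+1)=\frac N2$. Let $\gamma_j$ increase from $t_{a-1}$ to $t_a$ by $\mu_j(t_a-t_{a-1})/\Sigma$ if $t_a-t_{a-1}\ge2$, and by $0$ otherwise. The total increase over the period is $\mu_j$, so this is consistent, and $\gamma_j$ is nondecreasing.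

For $s,s'\in T$ put $\Delta_i=|\tau_i(s)-\tau_i(s')|$. Each increase is at most $\frac{2\mu_j}N(t_a-t_{a-1})$, and if $\Delta_{j-1}<2$, then all steps between $s$ and $s'$ are shorter than $2$. Hence
$$|\gamma_j(s)-\gamma_j(s')|\le\tfrac{2\mu_j}N\Delta_{j-1},\qquad\text{and}\quad\gamma_j(s)=\gamma_j(s')\ \text{ if }\Delta_{j-1}<2. \tag{12}$$
By monotonicity and the values at multiples of $N^{j-1}$, also
$$\lfloor\tau_j\rfloor\mu_j\le\gamma_j(s)\le\lceil\tau_j\rceil\mu_j. \tag{13}$$
It follows that $\gamma_j(s)\in\partial\psi_j(x_j)$ for all $x\in B_s$, $s\in T$, $j\ge2$. Indeed, if $N^{j-1}\mid s$, then $x_j\in[\tau_j,\tau_j+1]$, where $\psi_j$ has slope $\tau_j\mu_j=\gamma_j(s)$. Otherwise, by (11), $x_j=\lceil\tau_j\rceil=\lfloor\tau_j\rfloor+1$ is a kink with subdifferential $[\lfloor\tau_j\rfloor\mu_j,\lceil\tau_j\rceil\mu_j]$, and (13) applies.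

For $s\in T$ let $G(s)=(\gamma_1(s),\dots,\gamma_n(s))$ and let $\ell_s$ be the affine function with gradient $G(s)$ and $\ell_s=f_0$ on $B_s$. It is well defined, because along the segment of $B_s$ in direction $e_j$ the slope of $f_0$ is $\gamma_j(s)$: it is $sm$ for $j=1$, and $\tau_j\mu_j$ with $N^{j-1}\mid s$ for $j\ge2$. For $x\in B_s$, $y\in B_{s'}$ we get
$$\ell_s(x)-\ell_{s'}(x)=\sum_{j=1}^nD_j,\qquad D_j=\psi_j(x_j)-\psi_j(y_j)-\gamma_j(s')(x_j-y_j).$$
Here $D_j\ge0$ for $j\ge2$ since $\gamma_j(s')\in\partial\psi_j(y_j)$, and $D_1\ge0$ by Lemma 4.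

**Step 3. Surplus from the $j$-th staircase.** We show that skipping steps in direction $j$ yields room of order $\mu_j$. *Claim: for $2\le j\le n-1$ and $\Delta_j\ge2$,*
$$D_j\ge\tfrac19\mu_j\Delta_j^2. \tag{14}$$
Write $\tau=\tau_j(s)$, $\tau'=\tau_j(s')$.

*Case $\tau>\tau'$.* Let $a=\lceil\tau'\rceil$, $b=\lceil\tau\rceil$, $d=b-a$. Since $b\ge\tau$ and $a<\tau'+1$, we have $d>\Delta_j-1\ge1$, so $d\ge2$. By (11), $y_j\le\lfloor\tau'\rfloor+1\le a+1$ and $x_j\ge b$, so $[a+1,b]\subset[y_j,x_j]$. In
$$D_j=\int_{y_j}^{x_j}\big(\psi_j'(t)-\gamma_j(s')\big)\,dt$$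
the integrand is nonnegative, because $\gamma_j(s')\in\partial\psi_j(y_j)$ and $\psi_j'$ is nondecreasing. On $(i,i+1)$ it is at least $(i-a)\mu_j$, by (13). Hence $D_j\ge\mu_j\sum_{i=a+1}^{b-1}(i-a)=\frac12\mu_jd(d-1)\ge\frac14\mu_jd^2$. As $\Delta_j<d+1\le\frac32d$, we get $D_j\ge\frac14\cdot\frac49\mu_j\Delta_j^2=\frac19\mu_j\Delta_j^2$.

*Case $\tau<\tau'$.* Put $d=\lfloor\tau'\rfloor-\lfloor\tau\rfloor$. Then $d>\tau'-1-\tau=\Delta_j-1\ge1$, so $d\ge2$. By (11), $x_j\le\lfloor\tau\rfloor+1$ and $y_j\ge\lceil\tau'\rceil\ge\lfloor\tau'\rfloor$, so $[\lfloor\tau\rfloor+1,\lfloor\tau'\rfloor]\subset[x_j,y_j]$. In $D_j=\int_{x_j}^{y_j}(\gamma_j(s')-\psi_j'(t))\,dt$ the integrand is nonnegative, and by (13) it is at least $(\lfloor\tau'\rfloor-i)\mu_j$ on $(i,i+1)$. Summing over $i=\lfloor\tau\rfloor+1,\dots,\lfloor\tau'\rfloor-1$ gives $D_j\ge\frac12\mu_jd(d-1)$, and (14) follows as before.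

**Step 4. Small subsets have extensions with $\operatorname{Lip}\le1+\eta$.** We check (3) with $L=1$, letting direction $j-1$ pay for the slope change in direction $j$. Let $s\ne s'$ in $T$ and $d=|s-s'|=\Delta_1$. By Lemma 4,
$$D_1\ge\tfrac12(\gamma_1(s)-\gamma_1(s'))^2+\tfrac12md(d-1).$$
For $2\le j\le n$, (12) and $\mu_j^2=\frac{N^2}{25}\mu_{j-1}$ give
$$\tfrac12(\gamma_j(s)-\gamma_j(s'))^2\le\tfrac2{25}\mu_{j-1}\Delta_{j-1}^2\ \text{ if }\Delta_{j-1}\ge2,\qquad\text{and }=0\text{ if }\Delta_{j-1}<2 .$$
For $j=2$ and $d\ge2$ the bound is at most $\frac14md^2\le\frac12md(d-1)$, the surplus in $D_1$; for $d=1$ both the left side and the surplus are $0$. For $3\le j\le n$ it is at most $D_{j-1}$, by (14) for $j-1$ and $\frac2{25}\le\frac19$ when $\Delta_{j-1}\ge2$, and by $D_{j-1}\ge0$ otherwise. Summing over $j$,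
$$\tfrac12|G(s)-G(s')|^2\le D_1+\sum_{j=3}^nD_{j-1}\le\sum_{j=1}^nD_j=\ell_s(x)-\ell_{s'}(x).$$
Lemma 2 with $J=T$, $E_s=B_s$, $L=1$ gives a convex $\tilde F^S$ with $\operatorname{Lip}(\nabla\tilde F^S)\le1$ and $\tilde F^S=f_0$ on $S$. Then $F^S=\tilde F^S+\frac\eta2|x|^2$ is $\eta$-strongly convex, $F^S|_S=f|_S$ and $\operatorname{Lip}(\nabla F^S)\le1+\eta$. (For $S=\emptyset$ take $\frac\eta2|x|^2$.)

**Step 5. The walk along all of $E$.** As in Section 6 we bound the total drift of the gradient. Let $F$ be convex and differentiable, $F|_E=f$, $\operatorname{Lip}(\nabla F)\le L$, $L>0$. Let $c_0,c_1$ be the midpoints of the $e_n$-segments of $B_0$ (where $x_n\in[0,1]$ and $f_0$ has slope $0$) and of $B_{N^{n-1}}$ (where $x_n\in[1,2]$ and $f_0$ has slope $\mu_n$). By Lemma 3, $\partial_nF(c_0)\le\frac34\eta$ and $\partial_nF(c_1)\ge\mu_n+\frac54\eta$, so $|\nabla F(c_1)-\nabla F(c_0)|\ge\mu_n$.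

The path from $c_0$ through $Z_0,A_1,Z_1,A_2,\dots$ to $c_1$ contains $N^{n-1}$ gaps $Z_s\to A_{s+1}=Z_s+me_1$. To count its segments, note that direction $e_j$ occurs in $N^{n-j}+1$ blocks. The path omits the $n-1$ segments of $B_0$ in directions $e_1,\dots,e_{n-1}$, and its two half segments in direction $e_n$ count as one. This leaves $\sum_{j=1}^n(N^{n-j}+1)-(n-1)-1=\sum_{j=1}^nN^{n-j}\le2N^{n-1}$ segments, each costing at most $\sqrt{2L\eta}$ by Lemma 3. Lemma 5 applies to each gap: the first segment of $B_{s+1}$ starts at $A_{s+1}$ in direction $e_1$, so $Z_s$, $A_{s+1}$ and $A_{s+1}+\frac12e_1$ lie in $E$, and these three points differ only in $x_1$, so the sum of the $\psi_j(x_j)$ with $j\ge2$ is a constant $r$. Hence, with $\sqrt\eta\le m$,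
$$\mu_n\le2N^{n-1}\sqrt{2L\eta}+N^{n-1}\sqrt{5L/2}\;m\le5N^{n-1}\sqrt L\,m,$$
$$L\ge\frac{\mu_n^2}{25N^{2n-2}m^2}=c'_{n,k}\,m^{2^{2-n}-2},\qquad c'_{n,k}=\frac{(N/5)^{4-2^{3-n}}}{25N^{2n-2}},\quad N=4(k+1).$$
With $m=\sqrt\eta$ the exponent of $\eta$ is $2^{1-n}-1=-\alpha_n$, so $L\ge c'_{n,k}\,\eta^{-\alpha_n}$.

**Step 6. Scaling.** Finally we pass to given $0<\eta\le M/2$, as in Step 4 of Section 6. Put $\eta_0=\frac\eta{M-\eta}\in(0,1]$, use the example with $\eta_0$ and $m=\sqrt{\eta_0}$, and multiply $f$ by $M-\eta$. The functions $F^S$ become $\eta$-strongly convex with $\operatorname{Lip}(\nabla F^S)\le M$, and every convex extension satisfies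
$$\operatorname{Lip}(\nabla F)\ge c'_{n,k}(M-\eta)\Big(\frac{M-\eta}\eta\Big)^{\alpha_n}\ge c'_{n,k}\,\frac M2\Big(\frac M{2\eta}\Big)^{\alpha_n}\ge\tfrac14c'_{n,k}\,M\Big(\frac M\eta\Big)^{\alpha_n},$$
since $2^{1+\alpha_n}\le4$. This is Theorem 2 with $c_{n,k}=\frac14c'_{n,k}$. $\blacksquare$
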